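\title{Asymmetric sumsets and the triplings of max-convolution}

\begin{abstract}
For a nonnegative summable function $f$ on a torsion-free commutative group, the tripling $\gamma(f)$ is the infimum of $\|f\star g\star h\|_1/(\|g\|_2\|h\|_2)$, where $\star$ is max-convolution. Restricting to identically distributed $g,h$ gives $\gamma'(f)$, and restricting to $g=h$ gives $\gamma''(f)$. We disprove the conjecture that these three quantities agree. There are finite sets $U\subset\mathbb Z^D$ for which $\gamma'(1_U)/\gamma(1_U)$ is arbitrarily large, and for $V=U\times U$ one has $\gamma(1_V)=\gamma'(1_V)$ while $\gamma''(1_V)/\gamma'(1_V)$ is arbitrarily large. The set $U$ is a discrete simplex together with many unit vectors in new directions. The ranks needed are large, and the argument does not decide the question in small rank.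
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Three triplings}

Fix a finite set $U$ in a commutative group. How small can the sumset $U+A+B=\{t+x+y: t\in U,\ x\in A,\ y\in B\}$ be in comparison with $\sqrt{|A||B|}$, and is anything lost by requiring that $A$ and $B$ have the same size, or that they be equal? This paper answers the functional form of that question.

Let $G$ be a torsion-free commutative group; the finitely generated ones are the groups $\mathbb Z^d$, which are the case of main interest. All functions are nonnegative elements of $\ell^1(G)$. The \emph{max-convolution} of $f$ and $g$ is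
\[
(f\star g)(x)=\max_{t\in G}f(t)\,g(x-t).
\]
The maximum exists because $t\mapsto f(t)g(x-t)$ is summable, and bounding the maximum by the sum gives $\|f\star g\|_1\le\|f\|_1\|g\|_1$. The operation is commutative and associative, with $(f\star g\star h)(z)=\max_{t+x+y=z}f(t)g(x)h(y)$, and $1_A\star 1_B=1_{A+B}$. Two functions $g,h$ are \emph{identically distributed}, written $g\sim h$, if their level sets $\{x:g(x)\ge s\}$ and $\{x:h(x)\ge s\}$ have the same cardinality for every $s>0$. The \emph{unrestricted}, \emph{isometric} and \emph{isomeric triplings} of $f$ are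
\[
\gamma(f)=\inf_{g,h}\frac{\|f\star g\star h\|_1}{\|g\|_2\|h\|_2},\qquad
\gamma'(f)=\inf_{g\sim h}\frac{\|f\star g\star h\|_1}{\|g\|_2\|h\|_2},\qquad
\gamma''(f)=\inf_{g}\frac{\|f\star g\star g\|_1}{\|g\|_2^2},
\]
where $g$ and $h$ range over functions that are not identically zero. For $f=1_U$, $g=1_A$, $h=1_B$ the quotient is $|U+A+B|/\sqrt{|A||B|}$, and $1_A\sim1_B$ means $|A|=|B|$.

One always has
\begin{equation}\label{eq:chain}
\|f\|_\infty\le\gamma(f)\le\gamma'(f)\le\gamma''(f)\le\|f\|_1 .
\end{equation}
The middle inequalities hold because the infima run over smaller and smaller families, and the last one comes from $g=1_{\{0\}}$. For the first, $f\star g\star h$ dominates $\|f\|_\infty$ times a translate of $g\star h$, the norm $\|g\star h\|_1$ is at least $\|g\|_1\|h\|_\infty$ and at least $\|g\|_\infty\|h\|_1$, and $\|g\|_2^2\le\|g\|_1\|g\|_\infty$. So the triplings of a nonzero function are positive and finite, and for $f=1_U$ they lie between $1$ and $|U|$. They measure how much of the trivial bound $|U|$ can be saved by a good choice of $g$ and $h$.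

For $f=1_{\{0\}}$ all three equal $1$. For an interval $U=\{0,\dots,k-1\}\subset\mathbb Z$ with $k\ge2$ we use the basic inequality
\begin{equation}\label{eq:CD}
|P+P'|\ge|P|+|P'|-1\qquad(P,P'\subset\mathbb Z\text{ finite and nonempty}),
\end{equation}
which holds because $p_1+p'_1<\dots<p_r+p'_1<p_r+p'_2<\dots<p_r+p'_s$ when the elements are listed in increasing order. It gives $|U+A+B|\ge k+|A|+|B|-2\ge2\sqrt{|A||B|}$, and the quotient tends to $2$ when $A=B$ is a long interval. All three triplings equal $2$ (Example~\ref{ex:interval}), and the symmetric choice is optimal. More generally, the three infima over sets would agree if one had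
\begin{equation}\label{eq:sym}
|U+A+A|\,|U+B+B|\le|U+A+B|^2,
\end{equation}
for then one of the pairs $(A,A)$, $(B,B)$ would be at least as good as $(A,B)$. When $U,A,B$ are intervals of lengths $k,a,b$, inequality \eqref{eq:sym} reads $(k+2a-2)(k+2b-2)\le(k+a+b-2)^2$, which is the inequality of arithmetic and geometric means. This makes the following conjecture, posed in \cite{MRSZ}, a natural guess.

\medskip\noindent\textbf{Conjecture.} \emph{For every torsion-free commutative group $G$ and every nonnegative, not identically zero $f\in\ell^1(G)$, one has $\gamma(f)=\gamma'(f)=\gamma''(f)$.}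
\medskip

We show that both equalities fail, by unbounded factors, already for indicator functions.

\subsection{The construction and the results}

All groups are abelian. Write $\mathbb N_0=\{0,1,2,\dots\}$, let $e_i$ be the $i$-th unit vector, and let $|x|=\sum_i x_i$ for a vector $x$ with coordinates in $\mathbb N_0$. Elements $b_1,\dots,b_D$ of a group are \emph{independent} if $\sum n_ib_i=0$ with $n_i\in\mathbb Z$ forces all $n_i=0$; a group has rank at least $D$ if it contains $D$ independent elements.

Let $K,m\ge1$ be integers with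
\begin{equation}\label{eq:P}
m\ge768K^5\log_2(16K^3m).
\end{equation}
For fixed $K$ this holds for all large $m$. Put
\[
d=m^2,\qquad j=Km,\qquad u=\binom{d+j}{j},\qquad N=\Bigl\lceil\frac{u}{Km}\Bigr\rceil,\qquad D=d+N,
\]
and split the coordinates of $\mathbb Z^D$ into $E=\{1,\dots,d\}$ and $F=\{d+1,\dots,D\}$. For $h\ge0$ let
\[
\Sigma_h=\{x\in\mathbb N_0^D:\ x_k=0\text{ for }k\in F,\ |x|\le h\}
\]
be the simplex of height $h$ in the coordinates $E$. Adding the slack variable $h-|x|$ identifies $\Sigma_h$ with the set of ways to write $h$ as an ordered sum of $d+1$ nonnegative integers, so $|\Sigma_h|=\binom{d+h}{h}$ and $|\Sigma_j|=u$. Let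
\[
S=\Sigma_j\cup\{e_k:k\in F\};
\]
we call the $N$ vectors $e_k$, $k\in F$, the \emph{spikes}. For independent elements $b=(b_1,\dots,b_D)$ of a group put
\[
U=U(b)=\Bigl\{\sum x_ib_i:\ x\in S\Bigr\},\qquad\Delta=\{0,b_1,\dots,b_d\}.
\]
For functions $f,g$ on a group $H$ let $(f\otimes g)(x,y)=f(x)g(y)$ on $H\times H$.

\begin{theorem}\label{thm:main}
Let $K,m$ satisfy \eqref{eq:P}.
\begin{enumerate}
\item[(i)] If $G$ is torsion-free of rank at least $D$, for example $G=\mathbb Z^D$, and $b_1,\dots,b_D\in G$ are independent, then $f=1_U$ satisfies $\gamma(f)\le6u/K$ and $\gamma''(f)\ge\gamma'(f)\ge u/8$. Thus $\gamma'(f)\ge\frac K{48}\gamma(f)$, and the conjecture fails for $K\ge49$.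
\item[(ii)] If $G$ is torsion-free of rank at least $2D$, there is a finite set $V\subset G$ with $\gamma'(1_V)\le36u^2/K^2$ and $\gamma''(1_V)\ge u^2/64$. Thus $\gamma''(1_V)\ge(K/48)^2\gamma'(1_V)$.
\item[(iii)] For every torsion-free commutative group $H$ and every nonnegative nonzero $f\in\ell^1(H)$, one has $\gamma(f\otimes f)=\gamma'(f\otimes f)=\gamma(f)^2$. In particular, for $H=\mathbb Z^D$, $K\ge49$ and $V=U\times U$, one has $\gamma(1_V)=\gamma'(1_V)<\gamma''(1_V)$.
\end{enumerate}
\end{theorem}

Since $K$ is arbitrary and the triplings are positive, no inequality $\gamma'\le C\gamma$ or $\gamma''\le C\gamma'$ holds with an absolute constant $C$. Counterexamples exist in every torsion-free commutative group of sufficiently large finite rank or of infinite rank. The ranks needed are large, and the argument does not decide what happens in small rank, for example in $G=\mathbb Z$.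

The core of Theorem~\ref{thm:main} is a statement about sets.

\begin{theorem}\label{thm:sets}
Let $K,m$ satisfy \eqref{eq:P}. For every abelian group $\Gamma$, torsion allowed, and all independent $b_1,\dots,b_D\in\Gamma$:
\begin{enumerate}
\item[(a)] $|U+\Delta|\le\frac{6u}K\sqrt{|\Delta|}$;
\item[(b)] $|U+A+B|\ge\frac u8\,n$ for all finite $A,B\subset\Gamma$ with $|A|=|B|=n\ge1$.
\end{enumerate}
\end{theorem}

Thus the unbalanced pair $(\Delta,\{0\})$ saves a factor of order $K$ against the trivial bound $|U|=u+N$, whereas no balanced pair saves more than a constant. Torsion is allowed because part (b) will be applied in a quotient of $G$. Section~\ref{sec:idea} proves (a) and explains (b) on a model case. Sections~\ref{sec:seq} and~\ref{sec:down} give a lower bound for sums of down-sets, Section~\ref{sec:unwind} reduces arbitrary sets to down-sets, Section~\ref{sec:proofb} proves (b), and Section~\ref{sec:functions} deduces Theorem~\ref{thm:main}.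

\section{A simplex with spikes}\label{sec:idea}

Condition \eqref{eq:P} implies $m\ge768K^5$. Hence $m\ge2K$, so $j\ge2$ and $d-j=m(m-K)\ge d/2$. Also $u\ge d+j\ge m^2\ge48K^3m$, and since $\lceil y\rceil\le2y$ for $y\ge1$,
\begin{equation}\label{eq:N}
48K^2\le\frac u{Km}\le N\le\frac{2u}{Km}.
\end{equation}
Note that $\Sigma_h+\Sigma_1=\Sigma_{h+1}$, because a nonzero point of $\Sigma_{h+1}$ has the form $x+e_i$ with $x\in\Sigma_h$ and $i\in E$.

\begin{proof}[Proof of Theorem~\ref{thm:sets}(a)]
By independence, $x\mapsto\sum x_ib_i$ is an injective homomorphism $\mathbb Z^D\to\Gamma$, and it maps $S$ to $U$ and $\Sigma_1$ to $\Delta$. So $|\Delta|=d+1$ and $|U+\Delta|=|S+\Sigma_1|\le|\Sigma_{j+1}|+N(d+1)$. Now $|\Sigma_{j+1}|=u\frac{d+j+1}{j+1}=u\bigl(1+\frac d{j+1}\bigr)\le u\bigl(1+\frac mK\bigr)\le\frac{2um}K$, and $N(d+1)\le\frac{2u}{Km}\cdot2m^2=\frac{4um}K$ by \eqref{eq:N}. The total is at most $\frac{6um}K\le\frac{6u}K\sqrt{d+1}$.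
\end{proof}

To see why balanced pairs cannot do as well, take $\Gamma=\mathbb Z^D$ with the standard basis, so that $U=S$, and let $A,B\subset\mathbb N_0^D$ vanish on $F$. The sets $\Sigma_j+A+B$ and $e_k+A+B$, $k\in F$, are told apart by their $F$-coordinates, so
\begin{equation}\label{eq:split}
|S+A+B|=|\Sigma_j+A+B|+N|A+B|.
\end{equation}
The second term is a tax on the size of $A+B$. Here are the two terms, divided by $\sqrt{|A||B|}$, for three pairs; the symbol $\sim$ means that the ratio tends to $1$ as $m\to\infty$ with $K$ fixed.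
\[
\begin{array}{c|c|c}
(A,B)&\text{simplex term}&\text{spike term}\\ \hline
(\{0\},\{0\})&u&N\sim u/(Km)\\[2pt]
(\Sigma_1,\{0\})&u\,\frac{d+j+1}{(j+1)\sqrt{d+1}}\sim u/K&N\sqrt{d+1}\sim u/K\\[2pt]
(\Sigma_1,\Sigma_1)&u\,\frac{(d+j+1)(d+j+2)}{(j+1)(j+2)(d+1)}\sim u/K^2&N\,\frac{d+2}2\sim um/(2K)
\end{array}
\]
For the simplex alone the symmetric pair is the best of the three; the spikes are there to spoil it, and $N$ is as large as it can be, in order of magnitude, without spoiling the middle row. Inequality \eqref{eq:sym} for the pair $(\Sigma_1,\{0\})$ says that the product of the first and third rows is at most the square of the second. This is true in the first column, since $1+\frac d{j+2}\le1+\frac d{j+1}$, and in the second, since $\frac{d+2}2\le d+1$. It fails for the sum of the columns: the product is at least $u\cdot N\frac{d+2}2\sim u^2m/(2K)$, while the square is $\sim4u^2/K^2$.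

A balanced pair might try to escape the tax by using fewer directions. The reason this does not help is visible with a single direction. Let $A=\{0,e_1,\dots,(a-1)e_1\}$ and $B=\{0,e_1,\dots,(b-1)e_1\}$. A line in direction $e_1$ that meets $\Sigma_j$ in $\ell\ge1$ points meets it in a segment, and meets $\Sigma_j+A+B$ in $\ell+a+b-2$ points. This number is at least $\min(\ell,2)\sqrt{ab}$: for $\ell\ge2$ it is at least $a+b$, and for $\ell=1$ it is at least $\max(a,b)$. The sum of $\min(\ell,2)$ over all lines counts the points of $\Sigma_j$ with $x_1\le1$. So savings come only from points with $x_1\ge2$, and these are rare: for each $i\in E$, subtracting $2e_i$ shows that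
\begin{equation}\label{eq:rare}
|\{x\in\Sigma_j:x_i\ge2\}|=|\Sigma_{j-2}|=u\,\frac{j(j-1)}{(d+j)(d+j-1)}\le u\,\frac{j^2}{d^2}=u\,\frac{K^2}{m^2}.
\end{equation}
Hence $|\Sigma_j+A+B|\ge u(1-K^2/m^2)\sqrt{ab}$. Lemma~\ref{lem:few} extends this to a set $J$ of directions, with the factor $1-|J|K^2/m^2$. To save a constant fraction on the simplex, a pair must use about $m^2/K^2$ directions.

Granted that lemma, here is the whole proof of (b) in a model case. Let $A=\{0\}\cup\{e_i:i\in P\}$ and $B=\{0\}\cup\{e_i:i\in P'\}$ with $P,P'\subset E$ and $|A|=|B|=n$. Every element of $A+B$ has at most two representations as $a+b$, so $|A+B|\ge n^2/2$, and the spike term in \eqref{eq:split} is at least $\frac u{Km}\cdot\frac{n^2}2$. This is at least $un/8$ when $n\ge Km/4$. When $n<Km/4$, the pair uses fewer than $Km/2$ directions, and the simplex term is at least $u\bigl(1-\frac{K^3}{2m}\bigr)n\ge un/2$. The spikes allow a balanced pair about $Km$ directions, the simplex demands about $m^2/K^2$, and there is a gap between the two. For $B=\{0\}$ the spike term divided by $\sqrt{|A|}$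 is only $N\sqrt{|A|}$, which allows about $K^2m^2$ directions, and the gap closes.

Three things must be added for general $A$ and $B$. They are arbitrary subsets of an arbitrary group, so ``using a direction'' has no meaning until they are replaced by down-sets. They may use the directions in $F$, in which case the translates $e_k+A+B$ overlap and the tax is reduced. And they may be much larger than the number of directions they use, so that the number of directions has to be bounded by another argument. One inequality, Proposition~\ref{prop:down}, is the main tool for the last two points and for Lemma~\ref{lem:few}.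

\section{Two inequalities for monotone sequences}\label{sec:seq}

Proposition~\ref{prop:down} is proved by induction on the dimension. Slicing a down-set along one coordinate gives a decreasing chain of slices, and the slices of a sum are bounded below by a max-convolution. So we need lower bounds for max-convolutions of monotone sequences.

\begin{lemma}\label{lem:seq}
Let $g,h$ be nonincreasing, nonnegative, finitely supported, nonzero sequences on $\mathbb N_0$. Let $(g\star h)(z)=\max_{i+l=z}g_ih_l$ for $z\ge0$ and $(g\star h)(-1)=0$. Then: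
\begin{enumerate}
\item[(i)] $\displaystyle\sum_{z\ge0}(g\star h)(z)\ge\Bigl(g_0^2+2\sum_{i\ge1}g_i^2\Bigr)^{1/2}\Bigl(h_0^2+2\sum_{i\ge1}h_i^2\Bigr)^{1/2}$;
\item[(ii)] for $0\le q\le p$ with $p>0$,
\[
\sum_{z\ge0}\max\bigl(p\,(g\star h)(z),\ q\,(g\star h)(z-1)\bigr)\ge(p+q)\|g\|_2\|h\|_2.
\]
\end{enumerate}
\end{lemma}

For indicators of initial segments of lengths $a$ and $b$, part (i) says $a+b-1\ge\sqrt{(2a-1)(2b-1)}$, and part (ii) with $p=q=1$ says $a+b\ge2\sqrt{ab}$.

\begin{proof}
By monotonicity $g_0,h_0>0$. Both statements are homogeneous in $g$, in $h$ and in $(p,q)$, so we may assume $g_0=h_0=1$, $p=1$ and $q=\delta\in[0,1]$. Put $x=\|g\|_2^2$, $y=\|h\|_2^2$ and $T=x+y$.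

We replace the maximum over $i+l=z$ by one good choice, obtained by merging the two sequences. Arrange all terms $g_i,h_l$ in one nonincreasing sequence $v_0\ge v_1\ge\cdots$ such that $v_0=g_0$, $v_1=h_0$, and the terms of each of $g$ and $h$ appear in order of index: list the finitely many positive terms first and then alternate the zeros. Then $v_0=v_1=1$ and $\sum v_k^2=T$. For $k\ge1$ the terms $v_0,\dots,v_k$ are $g_0,\dots,g_s,h_0,\dots,h_t$ with $s,t\ge0$ and $s+t=k-1$. One of $g_s,h_t$ is $v_k$, and the other is $v_l$ for some $l\le k-1$. Therefore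
\begin{equation}\label{eq:merge}
(g\star h)(k-1)\ge g_sh_t\ge v_{k-1}v_k\qquad(k\ge1).
\end{equation}

(i) By \eqref{eq:merge}, $\sum_z(g\star h)(z)\ge v_0v_1+\sum_{k\ge1}v_kv_{k+1}\ge1+\sum_{k\ge1}v_{k+1}^2=T-1$. The right side of (i) is $\sqrt{(2x-1)(2y-1)}$, which is at most the arithmetic mean $x+y-1=T-1$.

(ii) The term $z=0$ equals $1$, and by \eqref{eq:merge} the term $z=k\ge1$ is at least $v_kM_k$, where $M_k=\max(v_{k+1},\delta v_{k-1})$. So the left side is at least $L=1+\sum_{k\ge1}v_kM_k$. Since $T\ge2\sqrt{xy}$, it suffices to prove $L\ge\frac{1+\delta}2T$, that is, $2(1+\delta)(L-1)\ge(1+\delta)^2T-2(1+\delta)$. The right side splits over consecutive triples: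
\[
\sum_{k\ge1}\bigl(\delta^2v_{k-1}^2+2\delta v_k^2+v_{k+1}^2\bigr)=\delta^2T+2\delta(T-1)+(T-2)=(1+\delta)^2T-2(1+\delta).
\]
So we must show $\sum_{k\ge1}\rho_k\ge0$, where
\[
\rho_k=2(1+\delta)v_kM_k-\delta^2v_{k-1}^2-2\delta v_k^2-v_{k+1}^2 .
\]
A single $\rho_k$ can be negative after a steep drop: if $v_k=0<v_{k-1}$, then $\rho_k=-\delta^2v_{k-1}^2$. The loss is paid for by a surplus from the preceding terms, so we carry that surplus in the induction. Let $R_k=\rho_1+\dots+\rho_k$. We claim that
\begin{equation}\label{eq:surplus}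
R_k\ge\max\bigl(0,\ \delta^2v_k^2-v_{k+1}^2\bigr)\qquad(k\ge0).
\end{equation}
For $k=0$ this reads $0\ge\max(0,\delta^2-1)$. Let $k\ge1$, assume \eqref{eq:surplus} for $k-1$, and write $(a,b,c)=(v_{k-1},v_k,v_{k+1})$ and $M=M_k=\max(c,\delta a)$, so that $a\ge b\ge c\ge0$.

\emph{No steep drop: $\delta a\le b$.} Then $\delta b\le\delta a\le M\le b$. Using $\delta a\le M$ and $c\le M$,
\[
\rho_k\ge2(1+\delta)bM-2M^2-2\delta b^2=2(M-\delta b)(b-M)\ge0,
\]
and using only $\delta a\le M$,
\[
\rho_k-(\delta^2b^2-c^2)\ge2(1+\delta)bM-M^2-(2\delta+\delta^2)b^2=(M-\delta b)\bigl((2+\delta)b-M\bigr)\ge0.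
\]
Since $R_{k-1}\ge0$, the claim follows.

\emph{Steep drop: $\delta a>b$.} Then $M=\delta a$, and $R_{k-1}\ge\delta^2a^2-b^2$ cancels the term $-\delta^2a^2$ of $\rho_k$:
\[
R_k\ge2(1+\delta)b\cdot\delta a-(1+2\delta)b^2-c^2\ge2(1+\delta)b^2-(1+2\delta)b^2-c^2=b^2-c^2,
\]
and $b^2-c^2\ge\max(0,\delta^2b^2-c^2)$.

This proves \eqref{eq:surplus}. For large $k$, $R_k$ is the full sum, which is therefore nonnegative.
\end{proof}

\begin{example}\label{ex:interval}
Let $f=1_{\{0,\dots,k-1\}}$ on $\mathbb Z$ with $k\ge2$. Then $\gamma(f)=\gamma'(f)=\gamma''(f)=2$. Indeed, $g=1_{\{0,\dots,a-1\}}$ gives $\gamma''(f)\le(k+2a-2)/a\to2$. For $\gamma(f)\ge2$ we may replace $f$ by the smaller function $1_{\{0,1\}}$, and we may assume that $g,h$ have finite support, since truncation lowers the numerator and the $2$-norms converge. For $s>0$ the set $\{1_{\{0,1\}}\star g\star h\ge s\}$ is the union of the sets $\{0,1\}+\{g\ge s_1\}+\{h\ge s_2\}$ over $s_1s_2=s$, and by \eqref{eq:CD} each nonempty one has at least $|\{g\ge s_1\}|+|\{h\ge s_2\}|$ elements. For the nonincreasing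 rearrangements of $g,h$ on $\mathbb N_0$ these sets are initial segments of exactly that size, so their union has the size of the largest. Rearranging therefore does not increase any level set, and Lemma~\ref{lem:seq}(ii) with $p=q=1$ gives the bound.
\end{example}

\section{Sums of down-sets}\label{sec:down}

Let $\Lambda$ be an abelian group and $I$ a finite index set. A finite set $A\subset\mathbb N_0^I\times\Lambda$ is a \emph{down-set} if $(x,\kappa)\in A$ and $0\le y\le x$ coordinatewise imply $(y,\kappa)\in A$. An element $a=(x,\kappa)$ \emph{uses} the coordinate $i$ if $x_i\ge1$. For $C\subset I$ let $\operatorname{supp}_Ca$ be the set of coordinates in $C$ that $a$ uses, and define the weight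
\[
w_C(A)=\sum_{a\in A}2^{|\operatorname{supp}_Ca|}\ \ge\ |A|.
\]
A subset of $\mathbb N_0^{C}$ is viewed in $\mathbb N_0^I\times\Lambda$ by setting the other coordinates and the $\Lambda$-component equal to zero.

\begin{proposition}\label{prop:down}
Let $I$ be the disjoint union of $J$ and $C$, let $Q\subset\{0,1\}^J$ be a nonempty down-set, and let $A,B\subset\mathbb N_0^I\times\Lambda$ be nonempty down-sets. Then
\[
|Q+A+B|\ge|Q|\sqrt{w_C(A)\,w_C(B)} .
\]
\end{proposition}

The proposition says two things. In the directions $J$ nothing can be saved against a down-set in the cube $\{0,1\}^J$. In the directions $C$, where $Q$ is absent, each coordinate used doubles the contribution of an element; the model is a box $A=\prod_{i\in C}\{0,\dots,a_i-1\}$, for which $|A+A|=\prod(2a_i-1)=w_C(A)$. The restriction to $\{0,1\}^J$ is needed: for $Q=\{0,1,2\}$ and $A=B=\{0,1\}$ in $\mathbb N_0$ one has $|Q+A+B|=5<6$.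

\begin{proof}
Induction on $|I|$. If $I=\emptyset$, then $|Q|=1$ and $|A+B|\ge\max(|A|,|B|)\ge\sqrt{|A||B|}$. Otherwise fix $i\in I$. For a set $X\subset\mathbb N_0^I\times\Lambda$ and $t\ge0$, let the slice $X_t\subset\mathbb N_0^{I\setminus\{i\}}\times\Lambda$ consist of the elements of $X$ with $i$-th coordinate $t$, with that coordinate removed. The slices of a down-set are down-sets, possibly empty, and they decrease: $A_0\supseteq A_1\supseteq\cdots$ and $B_0\supseteq B_1\supseteq\cdots$. With $C'=C\setminus\{i\}$ put $g_t=w_{C'}(A_t)^{1/2}$ and $h_t=w_{C'}(B_t)^{1/2}$. These sequences are nonincreasing, finitely supported and nonzero. For slices $Q_\epsilon,A_t,B_l$ with $\epsilon+t+l=z$ we have $(Q+A+B)_z\supseteq Q_\epsilon+A_t+B_l$, so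
\begin{equation}\label{eq:slice}
|(Q+A+B)_z|\ge|Q_\epsilon|\,g_th_l\qquad(\epsilon+t+l=z),
\end{equation}
by induction if the three slices are nonempty, and trivially otherwise.

If $i\in C$, then $Q$ does not use $i$, so $|Q_0|=|Q|$ and $|(Q+A+B)_z|\ge|Q|(g\star h)(z)$. Sum over $z$ and apply Lemma~\ref{lem:seq}(i). An element of $A$ uses $i$ exactly when it lies in a slice with $t\ge1$, so $g_0^2+2\sum_{t\ge1}g_t^2=w_C(A)$, and the same holds for $h$ and $B$.

If $i\in J$, then $Q$ has only the slices $Q_0\supseteq Q_1$, with $Q_0\ne\emptyset$. By \eqref{eq:slice}, $|(Q+A+B)_z|\ge\max\bigl(|Q_0|(g\star h)(z),|Q_1|(g\star h)(z-1)\bigr)$. Lemma~\ref{lem:seq}(ii) with $p=|Q_0|$ and $q=|Q_1|$ gives $|Q+A+B|\ge|Q|\,\|g\|_2\|h\|_2$. Here $C'=C$, so $\|g\|_2^2=w_C(A)$ and $\|h\|_2^2=w_C(B)$.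
\end{proof}

\section{Reduction to down-sets}\label{sec:unwind}

In $\mathbb Z^D$ one turns sets into down-sets by pushing them down along coordinate lines. In a general group $\Gamma$ the lines in direction $b$ are the cosets of $\langle b\rangle$, and they have no origins compatible with addition, because $\Gamma$ need not split as $\langle b\rangle\times\Gamma/\langle b\rangle$ (take $\Gamma=\mathbb Z$, $b=2$). We therefore let the operation take values in the product group.

\subsection*{Unwinding along one element}
Let $b\in\Gamma$ have infinite order. For finite $X\subset\Gamma$ put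
\[
X^b=\{(t,\kappa)\in\mathbb N_0\times\Gamma/\langle b\rangle:\ t<|X\cap\kappa|\}\subset\mathbb Z\times\Gamma/\langle b\rangle,
\]
where $\kappa$ is regarded as a coset. Each coset contributes $|X\cap\kappa|$ elements, so $|X^b|=|X|$, and $X\subset Y$ implies $X^b\subset Y^b$. Moreover
\begin{equation}\label{eq:unw1}
X^b+Y^b\subset(X+Y)^b .
\end{equation}
Indeed, let $(t,\kappa)\in X^b$ and $(t',\kappa')\in Y^b$. The sets $X\cap\kappa$ and $Y\cap\kappa'$ are nonempty, and they are translates of subsets of $\langle b\rangle\cong\mathbb Z$, so \eqref{eq:CD} applies; this is where the infinite order of $b$ is used. Hence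
\[
t+t'\le|X\cap\kappa|+|Y\cap\kappa'|-2<|(X\cap\kappa)+(Y\cap\kappa')|\le|(X+Y)\cap(\kappa+\kappa')|.
\]

\subsection*{Unwinding along independent elements}
Let $b_1,\dots,b_D\in\Gamma$ be independent, let $\Lambda_i=\Gamma/\langle b_1,\dots,b_i\rangle$ and $\Lambda=\Lambda_D$. At step $i=1,\dots,D$ we are in the group $\mathbb Z^{i-1}\times\Lambda_{i-1}$ and unwind along $(0,\bar b_i)$, where the bar denotes the image in the quotient. This element has infinite order, since $nb_i\in\langle b_1,\dots,b_{i-1}\rangle$ forces $n=0$. The quotient by it is $\mathbb Z^{i-1}\times\Lambda_i$, and we place the new coordinate $t$ in position $i$. After $D$ steps a finite set $X\subset\Gamma$ has become a finite set $X^\sharp\subset\mathbb N_0^D\times\Lambda$. If $\Phi,\Psi$ are two consecutive operations, then \eqref{eq:unw1} and monotonicity give $\Psi\Phi X+\Psi\Phi Y\subset\Psi(\Phi X+\Phi Y)\subset\Psi\Phi(X+Y)$. By iteration, $X\mapsto X^\sharp$ is monotone and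
\begin{equation}\label{eq:sharp}
|X^\sharp|=|X|,\qquad X^\sharp+Y^\sharp\subset(X+Y)^\sharp .
\end{equation}
Applying this twice,
\begin{equation}\label{eq:sharp3}
|X^\sharp+Y^\sharp+Z^\sharp|\le|(X+Y+Z)^\sharp|=|X+Y+Z|.
\end{equation}
The operation must also return the set we care about in its original shape.

\begin{lemma}\label{lem:shape}
Let $T\subset\mathbb N_0^D$ be a down-set and let $Y\subset\Gamma$ be a finite set that maps injectively onto $\bar Y\subset\Lambda$. Then $\bigl\{\sum x_ib_i+y:\ x\in T,\ y\in Y\bigr\}^\sharp=T\times\bar Y$.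
\end{lemma}

\begin{proof}
We show by induction on $i$ that after $i$ steps the set is
\[
X_i=\Bigl\{\Bigl(x_1,\dots,x_i,\ \sum_{l>i}x_l\bar b_l+\bar y\Bigr):\ x\in T,\ y\in Y\Bigr\}\subset\mathbb Z^i\times\Lambda_i .
\]
The case $i=0$ is the given set and the case $i=D$ is the claim. Suppose that the elements of $X_{i-1}$ given by $(x,y)$ and $(x',y')$ lie in one coset of $\langle(0,\bar b_i)\rangle$. Then $x_l=x'_l$ for $l<i$, and $\sum_{l>i}(x_l-x'_l)b_l+y-y'\in\langle b_1,\dots,b_i\rangle$. Passing to $\Lambda$ gives $\bar y=\bar y'$, so $y=y'$, and then independence gives $x_l=x'_l$ for $l>i$. So the elements of $X_{i-1}$ in a given coset are obtained by fixing $y$ and all $x_l$ with $l\ne i$ and letting $x_i$ vary. As $T$ is a down-set, $x_i$ runs over an initial segment of $\mathbb N_0$, and distinct values give distinct elements because $\bar b_i$ has infinite order. Unwinding produces the same segment in the new coordinate, over the coset $(x_1,\dots,x_{i-1},\sum_{l>i}x_l\bar b_l+\bar y)$, and the result is $X_i$.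
\end{proof}

The set $S$ is a down-set, since $\Sigma_j$ is one and the only point strictly below $e_k$ is $0$. So $U^\sharp=S$, by the lemma with $Y=\{0\}$.

\subsection*{Compression}
The sets $A^\sharp$ need not be down-sets, since a later step may destroy the initial segments made by an earlier one. We repeat the operation inside $\mathbb Z^D\times\Lambda$. For finite $X\subset\mathbb N_0^D\times\Lambda$ let $C_iX$ be obtained by replacing the intersection of $X$ with each line in direction $e_i$ by the initial segment $x_i=0,1,\dots$ of the same cardinality. This is unwinding along $(e_i,0)$, with the new coordinate put back in position $i$. Hence $|C_iX|=|X|$, $C_i$ is monotone, and $C_iX+C_iY\subset C_i(X+Y)$. A set is fixed by $C_i$ exactly when it is closed under lowering a positive $i$-th coordinate by one, so a finite set is a down-set if and only if all $C_i$ fix it.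

\begin{lemma}\label{lem:reduce}
For finite nonempty $A,B\subset\Gamma$ there are down-sets $A^*,B^*\subset\mathbb N_0^D\times\Lambda$ with $|A^*|=|A|$, $|B^*|=|B|$ and $|S+A^*+B^*|\le|U+A+B|$.
\end{lemma}

\begin{proof}
By \eqref{eq:sharp3}, $|S+A^\sharp+B^\sharp|\le|U+A+B|$. For finite $X,Y\subset\mathbb N_0^D\times\Lambda$ we have $S+C_iX+C_iY=C_iS+C_iX+C_iY\subset C_i(S+X+Y)$, so compressing $X$ and $Y$ simultaneously does not increase $|S+X+Y|$. Apply $C_1,\dots,C_D$ cyclically to the pair $(A^\sharp,B^\sharp)$. The sum of all integer coordinates of all elements of a set $X$ strictly decreases under $C_i$ unless $C_iX=X$, because $k$ distinct elements of $\mathbb N_0$ have sum at least $0+1+\dots+(k-1)$, with equality only for the initial segment. This sum is a nonnegative integer, so eventually a full cycle changes neither set, and then both are down-sets.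
\end{proof}

\section{The lower bound for balanced pairs}\label{sec:proofb}

We first prove the estimate for the simplex announced in Section~\ref{sec:idea}. The idea is to cut $\Sigma_j$ into pieces according to the coordinates that $A$ and $B$ do not use, and to keep from each piece its part in the cube $\{0,1\}^J$.

\begin{lemma}\label{lem:few}
Let $J\subset E$, and let $A,B\subset\mathbb N_0^D\times\Lambda$ be nonempty down-sets none of whose elements uses a coordinate in $E\setminus J$. Then
\[
|\Sigma_j+A+B|\ge u\Bigl(1-\frac{|J|K^2}{m^2}\Bigr)\sqrt{|A||B|}.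
\]
\end{lemma}

\begin{proof}
For $z\in\mathbb N_0^{E\setminus J}$ with $|z|\le j$ let $Q_z=\{x\in\{0,1\}^J:|x|\le j-|z|\}$, a nonempty down-set with $z+Q_z\subset\Sigma_j$. The sets $z+Q_z+A+B$ lie in $\Sigma_j+A+B$ and are pairwise disjoint, because the coordinates in $E\setminus J$ of their elements are given by $z$. Proposition~\ref{prop:down} with index set $J\cup F$ and $C=F$ gives $|Q_z+A+B|\ge|Q_z|\sqrt{|A||B|}$. Finally, $\sum_z|Q_z|$ is the number of $x\in\Sigma_j$ with $x_i\le1$ for all $i\in J$, which is at least $u-|J|uK^2/m^2$ by \eqref{eq:rare}.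
\end{proof}

For a finite nonempty $X\subset\mathbb N_0^D\times\Lambda$ let $\mu_i(X)$ be the fraction of elements of $X$ that use the coordinate $i$. Three elementary facts are used repeatedly; $C$ denotes a set of coordinates.
\begin{enumerate}
\item[(F1)] $\sum_{i\in C}\mu_i(X)\le\log_2\bigl(w_C(X)/|X|\bigr)$. The left side is the average of $|\operatorname{supp}_Cx|$ over $X$, and by Jensen's inequality for the convex function $2^s$, the average of $2^{s}$ is at least $2$ to the average of $s$.
\item[(F2)] The elements of $X$ that use no coordinate in $C$ form a fraction at least $1-\sum_{i\in C}\mu_i(X)$ of $X$, and they form a down-set if $X$ is one.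
\item[(F3)] Among $M$ nonnegative numbers with sum at most $\tau$, the $r$ smallest have sum at most $r\tau/M$, since their average is at most the average of all.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:sets}(b)]
By Lemma~\ref{lem:reduce} it suffices to show $|S+A+B|\ge un/8$ for down-sets $A,B\subset\mathbb N_0^D\times\Lambda$ with $|A|=|B|=n$. Suppose instead that
\begin{equation}\label{eq:assume}
|S+A+B|<un/8.
\end{equation}

\emph{Step 1: an average element uses few coordinates in $F$.} To collect the tax we need spikes in directions that $A$ and $B$ mostly avoid. Using coordinates in $F$ is expensive by Proposition~\ref{prop:down}, provided the simplex contains a large subset of the cube. Let $Q=\Sigma_j\cap\{0,1\}^E$, a down-set with $|Q|\ge\binom dj$. Then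
\[
\frac u{|Q|}\le\frac{(d+j)!/d!}{d!/(d-j)!}=\prod_{i=1}^j\frac{d+i}{d-j+i}\le\Bigl(1+\frac j{d-j}\Bigr)^j\le\exp\Bigl(\frac{j^2}{d-j}\Bigr)\le\exp(2K^2),
\]
since $d-j\ge d/2$ and $j^2/d=K^2$. The bound does not depend on $m$; this is the benefit of taking $j$ proportional to $\sqrt d$. Proposition~\ref{prop:down} with $J=E$, $C=F$, together with $Q+A+B\subset S+A+B$, $w_F(B)\ge n$ and \eqref{eq:assume}, gives $|Q|^2w_F(A)\,n<(un/8)^2$. So $w_F(A)/n\le\exp(4K^2)$, and (F1) yields
\[
\sum_{k\in F}\mu_k(A)\le\frac{4K^2}{\ln2}\le\sigma,\qquad\sigma=6K^2.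
\]
Exchanging the roles of $A$ and $B$ gives the same bound for $B$.

\emph{Step 2: the spikes bound the sumset.} Let $r=\lfloor N/(8\sigma)\rfloor$. By \eqref{eq:N}, $N\ge48K^2=8\sigma$, so $r\ge1$ and $r\ge N/(16\sigma)$. Let $F'\subset F$ consist of the $r$ coordinates with the smallest values of $\mu_k(A)+\mu_k(B)$. By (F3) the sum of these values is at most $2\sigma r/N\le\frac14$. Let $A_1\subset A$ and $B_1\subset B$ consist of the elements that use no coordinate in $F'$. By (F2) they are down-sets with $|A_1|,|B_1|\ge\frac34n$. The $r$ sets $e_k+A_1+B_1$, $k\in F'$, lie in $S+A+B$, and they are pairwise disjoint, since the elements of the $k$-th set use $k$ and no other coordinate in $F'$. With \eqref{eq:assume} and \eqref{eq:N},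
\begin{equation}\label{eq:tax}
|A_1+B_1|\le\frac{un}{8r}\le\frac{2\sigma un}N\le2\sigma Km\,n=\lambda n,\qquad\lambda=12K^3m.
\end{equation}

\emph{Step 3: an average element uses few coordinates in $E$.} We want to bound the number of coordinates in $E$ that occur at all. As in Step 2, this requires coordinates that most elements avoid, so we first bound the average. Proposition~\ref{prop:down} with $J=\emptyset$, $Q=\{0\}$ and $C=E\cup F$ gives $w_E(A_1)|B_1|\le w_C(A_1)w_C(B_1)\le|A_1+B_1|^2$. Hence $w_E(A_1)/|A_1|\le\lambda^2n^2/(\frac34n)^2=(4\lambda/3)^2$, and by (F1)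
\[
\sum_{i\in E}\mu_i(A_1)\le\omega,\qquad\omega=2\log_2(4\lambda/3)=2\log_2(16K^3m).
\]
Exchanging roles, $\sum_{i\in E}\mu_i(B_1)\le\omega$.

\emph{Step 4: few coordinates in $E$ are used at all.} Let $I_A\subset E$ be the set of coordinates used by at least one element of $A_1$. Since $A_1$ is a down-set, for each $i\in I_A$ it contains an element $(e_i,\kappa_i)$. These elements act as spikes of $A_1$ against $B_1$. Let $p=\lfloor|I_A|/(2\omega)\rfloor$; we claim that $p\le\frac83\lambda$, and may assume $p\ge1$. Choose the $p$ coordinates $i\in I_A$ with the smallest $\mu_i(B_1)$. By (F3) and Step 3 the sum of these values is at most $p\omega/|I_A|\le\frac12$, so the set $B_2\subset B_1$ of elements using none of the chosen coordinates has $|B_2|\ge\frac12|B_1|\ge\frac38n$. The $p$ sets $(e_i,\kappa_i)+B_2$ lie in $A_1+B_1$ and are pairwise disjoint, since the elements of the $i$-th set use $i$ and no other chosen coordinate. By \eqref{eq:tax}, $p\cdot\frac38n\le\lambda n$, which is the claim. Therefore $|I_A|<2\omega(p+1)\le2\omega(\frac83\lambda+1)\le8\omega\lambda$,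 as $\lambda\ge1$. Exchanging the roles of $A_1$ and $B_1$, the set $I_B$ of coordinates in $E$ used by $B_1$ obeys the same bound. So $J=I_A\cup I_B$ satisfies
\[
|J|\le16\omega\lambda=384K^3m\log_2(16K^3m).
\]

\emph{Step 5: the simplex is too large.} By \eqref{eq:P}, $|J|K^2/m^2\le384K^5\log_2(16K^3m)/m\le\frac12$. Lemma~\ref{lem:few} applied to $A_1,B_1$ gives
\[
|S+A+B|\ge|\Sigma_j+A_1+B_1|\ge\frac u2\cdot\frac34n=\frac38un,
\]
which contradicts \eqref{eq:assume}.
\end{proof}

\begin{remark}
The hypothesis $|A|=|B|$ enters only in Step 4. If $n$ is redefined as $\sqrt{|A||B|}$, the other steps go through with $|A_1|\ge\frac34|A|$ and $|B_1|\ge\frac34|B|$, but Step 4 gives only $p\le\frac83\lambda\sqrt{|A|/|B|}$; for the pair $(\Sigma_1,\{0\})$ this exceeds $d$ and is no restriction. The full strength of \eqref{eq:P} is used only in Step 5. Independence cannot be dropped: if the $b_i$ generate a finite subgroup and $A=B$ is that subgroup, then $|U+A+B|=n$.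
\end{remark}

\section{From sets to functions}\label{sec:functions}

Upper bounds for triplings follow from a single pair of sets. Lower bounds have to cover all functions, and for the two restricted triplings they reduce to sets by cutting $g$ and $h$ at a common level.

\begin{lemma}\label{lem:layer}
Let $W\subset G$ be finite and nonempty and let $c\ge0$. If $|W+A+B|\ge cn$ for all finite $A,B$ with $|A|=|B|=n\ge1$, then $\gamma'(1_W)\ge c$. If $|W+A+A|\ge c|A|$ for all finite nonempty $A$, then $\gamma''(1_W)\ge c$.
\end{lemma}

\begin{proof}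
For $\phi\ge0$ on $G$ one has $\|\phi\|_1=\int_0^\infty|\{\phi\ge\tau\}|\,d\tau=\int_0^\infty2s\,|\{\phi\ge s^2\}|\,ds$. Let $g\sim h$ be nonzero, and put $A_s=\{g\ge s\}$, $B_s=\{h\ge s\}$ for $s>0$. These sets are finite, since $s|A_s|\le\|g\|_1$, and $|A_s|=|B_s|$. The formula applied to $g^2$ and $h^2$ gives $\|g\|_2^2=\int_0^\infty2s|A_s|\,ds=\|h\|_2^2$. Since $1_W\star g\star h\ge s^2$ on $W+A_s+B_s$,
\[
\|1_W\star g\star h\|_1\ge\int_0^\infty2s\,|W+A_s+B_s|\,ds\ge c\int_0^\infty2s|A_s|\,ds=c\,\|g\|_2\|h\|_2
\]
under the first hypothesis. For $h=g$ we have $B_s=A_s$, and the second hypothesis suffices.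
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Taking $g=1_\Delta$ and $h=1_{\{0\}}$, Theorem~\ref{thm:sets}(a) gives $\gamma(1_U)\le|U+\Delta|/\sqrt{|\Delta|}\le6u/K$. Theorem~\ref{thm:sets}(b) and Lemma~\ref{lem:layer} give $\gamma'(1_U)\ge u/8$, and $\gamma''\ge\gamma'$ by \eqref{eq:chain}. Since $\frac u8=\frac K{48}\cdot\frac{6u}K$, we get $\gamma'(1_U)\ge\frac K{48}\gamma(1_U)$, and for $K\ge49$ we have $6u/K<u/8$, so $\gamma(1_U)<\gamma'(1_U)$.
\end{proof}

To separate $\gamma'$ from $\gamma''$ we take two independent copies of $U$. An unbalanced pair can be used in the first copy and the reversed pair in the second, and the result is a balanced pair $(A,B)$ with $A\ne B$. If $A=B$ this is impossible, and the proof makes that precise: we apply Theorem~\ref{thm:sets}(b) once in the fibers and once in the base. We use it in the form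
\begin{equation}\label{eq:min}
|U+A+B|\ge\frac u8\min(|A|,|B|)\qquad(A,B\text{ finite}),
\end{equation}
which follows by shrinking the larger set, and is trivial if a set is empty.

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Let $b_1,\dots,b_D,b'_1,\dots,b'_D\in G$ be independent and $V=U(b)+U(b')$.

\emph{Upper bound.} Let $\Delta=\{0,b_1,\dots,b_d\}$ and $\Delta'=\{0,b'_1,\dots,b'_d\}$. Both have $d+1$ elements, so $1_\Delta\sim1_{\Delta'}$ and $\|1_\Delta\|_2\|1_{\Delta'}\|_2=d+1$. By Theorem~\ref{thm:sets}(a), $|V+\Delta+\Delta'|\le|U(b)+\Delta|\,|U(b')+\Delta'|\le\frac{36u^2}{K^2}(d+1)$. Hence $\gamma'(1_V)\le36u^2/K^2$.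

\emph{Lower bound.} By Lemma~\ref{lem:layer} it suffices to show $|V+A+A|\ge\frac{u^2}{64}|A|$ for finite nonempty $A\subset G$. Since $G$ need not split along the two copies, we unwind along $b_1,\dots,b_D$ to create a product structure. Let $\Lambda=G/\langle b_1,\dots,b_D\rangle$, a group that may have torsion. If $\sum n_ib'_i\in\langle b_1,\dots,b_D\rangle$, then all $n_i=0$; so the images $\bar b'_1,\dots,\bar b'_D$ are independent in $\Lambda$, and $U(b')$ maps injectively onto $U'=U(\bar b')$. Lemma~\ref{lem:shape} with $T=S$ and $Y=U(b')$ gives $V^\sharp=S\times U'$, and by \eqref{eq:sharp3}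
\[
|V+A+A|\ge|(S\times U')+A^\sharp+A^\sharp|.
\]
For $x\in\mathbb N_0^D$ let $A_x=\{\kappa\in\Lambda:(x,\kappa)\in A^\sharp\}$, so that $\sum_x|A_x|=|A|$. Whenever $z=t+x+y$ with $t\in S$, the fiber of $(S\times U')+A^\sharp+A^\sharp$ over $z$ contains $U'+A_x+A_y$, which has at least $\frac u8\min(|A_x|,|A_y|)$ elements by \eqref{eq:min} in $\Lambda$. Let $L_k=\{x:|A_x|\ge k\}$ for $k\ge1$, and let $\theta(z)$ be the maximum of $\min(|A_x|,|A_y|)$ over all such representations of $z$. Then $\theta(z)\ge k$ if and only if $z\in S+L_k+L_k$, so $\sum_z\theta(z)=\sum_{k\ge1}|S+L_k+L_k|$. The two summands $L_k$ are the same set, and this is the one place where $A=B$ is used. By \eqref{eq:min} in $\mathbb Z^D$ with the standard basis, where $U=S$,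
\[
|V+A+A|\ge\frac u8\sum_{k\ge1}|S+L_k+L_k|\ge\frac{u^2}{64}\sum_{k\ge1}|L_k|=\frac{u^2}{64}\sum_x|A_x|=\frac{u^2}{64}|A|.
\]
The last assertion of (ii) follows from $\frac{u^2}{64}=\bigl(\frac K{48}\bigr)^2\cdot\frac{36u^2}{K^2}$.
\end{proof}

The device in the upper bound works for every function and shows that a tensor square never separates $\gamma$ from $\gamma'$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
Since $\gamma\le\gamma'$, it suffices to show $\gamma'(f\otimes f)\le\gamma(f)^2\le\gamma(f\otimes f)$.

\emph{First inequality.} Let $g,h$ be nonzero functions on $H$. The functions $g\otimes h$ and $h\otimes g$ differ by the swap of coordinates, so they are identically distributed, each with $2$-norm $\|g\|_2\|h\|_2$. The maximum defining $(f\otimes f)\star(g\otimes h)\star(h\otimes g)$ separates over the two coordinates, so this function equals $(f\star g\star h)\otimes(f\star h\star g)$, and its $1$-norm is $\|f\star g\star h\|_1^2$. Thus $\gamma'(f\otimes f)\le\bigl(\|f\star g\star h\|_1/(\|g\|_2\|h\|_2)\bigr)^2$, and we take the infimum over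 $g,h$.

\emph{Second inequality.} Let $g,h$ be nonzero functions on $H\times H$. Put $g_x=g(x,\cdot)$, $h_x=h(x,\cdot)$, $\hat g(x)=\|g_x\|_2$ and $\hat h(x)=\|h_x\|_2$. The functions $\hat g,\hat h$ are nonzero, they lie in $\ell^1(H)$ because $\|g_x\|_2\le\|g_x\|_1$ and $\sum_x\|g_x\|_1=\|g\|_1$, and $\|\hat g\|_2=\|g\|_2$, $\|\hat h\|_2=\|h\|_2$. Let $\Phi=(f\otimes f)\star g\star h$. If $t+x+x'=z$, then fixing these first coordinates in the maximum gives $\Phi(z,\cdot)\ge f(t)\,(f\star g_x\star h_{x'})$ pointwise. By the definition of $\gamma(f)$, or trivially if $g_x=0$ or $h_{x'}=0$, we get $\|\Phi(z,\cdot)\|_1\ge\gamma(f)f(t)\hat g(x)\hat h(x')$. Maximizing over $t+x+x'=z$ and summing over $z$,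
\[
\|\Phi\|_1\ge\gamma(f)\,\|f\star\hat g\star\hat h\|_1\ge\gamma(f)^2\|\hat g\|_2\|\hat h\|_2=\gamma(f)^2\|g\|_2\|h\|_2 .
\]

\emph{The example.} Let $H=\mathbb Z^D$, $f=1_U$ with $U=U(b)$, and $V=U\times U$, so that $1_V=f\otimes f$. The elements $(b_i,0)$ and $(0,b_i)$ of $\mathbb Z^{2D}$ are independent, and $V$ is the set built from them in the proof of (ii). For $K\ge49$,
\[
\gamma(1_V)=\gamma'(1_V)\le\frac{36u^2}{K^2}<\frac{u^2}{64}\le\gamma''(1_V).\qedhere
\]
\end{proof}

\begin{thebibliography}{9}
\bibitem{MRSZ}
D\'avid Matolcsi, Imre Ruzsa, George Shakan, Dmitrii Zhelezov,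
\emph{An analytic approach to cardinalities of sumsets},
arXiv:2003.04075 (2020).
\end{thebibliography}
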